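\title{Beauville components of subvarieties of abelian varieties\\ modulo algebraic equivalence}


\begin{abstract}
Let $X$ be an irreducible closed subvariety of an abelian variety, and let $[X]_s$ be the Beauville components of its class. For a curve in its Jacobian, the vanishing of one component modulo algebraic equivalence forces the vanishing of all later ones. We show that this fails in higher dimension: there is an irreducible surface $X$ in an abelian sixfold with $[X]_1$ algebraically trivial and $[X]_2$ not. The proof has two independent parts. First, by linkage, the components of nonzero index of an irreducible subvariety of positive dimension and codimension can be prescribed, modulo algebraic equivalence, to be those of any integral cycle. Second, we construct cycles of Beauville index $n$ on products of $n$ abelian threefolds and show, using differential forms on the total space of a family, that they are not algebraically trivial.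
\end{abstract}

\section{The question and the answer}

Throughout, varieties are defined over an algebraically closed field, Chow groups have rational coefficients, and a subvariety is an irreducible closed subvariety. We write $\sim_{\mathrm{alg}}$ for algebraic equivalence.

Let $A$ be an abelian variety of dimension $g$ and let $[n]\colon A\to A$ be multiplication by $n$. Beauville's decomposition is
\[
CH^p(A)=\bigoplus_s CH^p_s(A),\qquad
CH^p_s(A)=\{\alpha : [n]^*\alpha=n^{2p-s}\alpha\ \text{for all } n\in\mathbb Z\}.
\]
Since $[n]_*[n]^*=n^{2g}$, one has $[n]_*\alpha=n^{2g-2p+s}\alpha$ for $\alpha\in CH^p_s(A)$ and $n\neq0$. Write $\alpha=\sum_s\alpha_s$ with $\alpha_s\in CH^p_s(A)$; the $\alpha_s$ are the \emph{Beauville components} of $\alpha$.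

On cohomology of degree $2p$ the map $[n]^*$ is multiplication by $n^{2p}$. So cohomology sees only $\alpha_0$, and the components with $s\ne0$ are homologically trivial. For a subvariety $X\subset A$ the classes $[X]_s$ with $s\ne 0$ therefore measure what the cohomology class of $X$ forgets. Modulo algebraic equivalence they do not change when $X$ is translated.

For curves in their Jacobians these invariants satisfy a strong relation. Let $C$ be a smooth projective curve of genus $g$ embedded in its Jacobian $J(C)$, and let $\alpha_j\in CH^{g-1}_j(J(C))/\!\sim_{\mathrm{alg}}$ be the components of $[C]$. If $\alpha_i=0$ for some $i\ge0$, then $\alpha_j=0$ for every $j>i$. In \cite{Sebastian} it is asked whether this extends to all subvarieties of abelian varieties.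

\begin{question}\label{q}
Let $X\subset A$ be an irreducible closed subvariety of an abelian variety. Does $[X]_i\sim_{\mathrm{alg}}0$ for some $i>0$ imply $[X]_j\sim_{\mathrm{alg}}0$ for all $j>i$?
\end{question}

In the simplest cases the answer is yes. For a divisor, the only component of positive index that can be nonzero is $[X]_1$, so there is nothing to check. For a point, all components of positive index have degree $0$ and hence are algebraically trivial. On the other hand, if $X=-X$, then $[-1]^*[X]=[X]$ and all components of odd index vanish. A positive answer would thus make every component of positive index of every symmetric subvariety algebraically trivial, which is a good deal to ask. In fact the answer is no.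

\begin{theorem}\label{thm:main}
Over any algebraically closed field of characteristic $0$ and transcendence degree at least $2$ over $\mathbb Q$ (for example $\mathbb C$) there are an abelian variety $A$ of dimension $6$ and an irreducible surface $X\subset A$ with
\[
[X]_1\sim_{\mathrm{alg}}0\qquad\text{and}\qquad [X]_2\not\sim_{\mathrm{alg}}0 .
\]
\end{theorem}

The first step shows that, in positive dimension and codimension, irreducibility imposes no condition on the components of nonzero index modulo algebraic equivalence.

\begin{theorem}\label{thm:link}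
Let $A$ be an abelian variety of dimension $g$ over an algebraically closed field of any characteristic, let $1\le p\le g-1$, and let $\alpha$ be an integral cycle of codimension $p$ on $A$. Let $h$ be the class of a very ample symmetric line bundle. There are an irreducible closed $X\subset A$ of codimension $p$ and an integer $m$ with
\[
[X]\sim_{\mathrm{alg}}\alpha+m\,h^p .
\]
Consequently $[X]_s\sim_{\mathrm{alg}}\alpha_s$ for all $s\ne0$.
\end{theorem}

So for given $A$ and $p$, Question \ref{q} is a question about Chow groups and not about subvarieties.

\begin{theorem}\label{thm:class}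
Let $A$ be an abelian variety of dimension $g$ over an algebraically closed field and let $0\le p\le g$. The following are equivalent:
\begin{enumerate}
\item[(a)] for every irreducible $X\subset A$ of codimension $p$ and all $0<i<j$, if $[X]_i\sim_{\mathrm{alg}}0$ then $[X]_j\sim_{\mathrm{alg}}0$;
\item[(b)] for every $j\ge2$, all classes in $CH^p_j(A)$ are algebraically trivial.
\end{enumerate}
Moreover, let $1\le p\le g-1$ and let $\Sigma$ be the set of $s>0$ for which $CH^p_s(A)$ contains a class that is not algebraically trivial. For every subset $I\subset\Sigma$ there is an irreducible $X\subset A$ of codimension $p$ such that, for $s>0$, $[X]_s\not\sim_{\mathrm{alg}}0$ if and only if $s\in I$.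
\end{theorem}

It remains to find a class in some $CH^p_2$ that is not algebraically trivial. Let
\[
E_0:\ y^2=x^3-x,\qquad B=E_0\times E_0,
\]
and for $t\ne0$, $t^4\ne1$, let
\begin{equation}\label{eq:Et}
E_t\subset\mathbb P^2:\quad X^3-XW^2=t^2(Z^3-ZW^2),\qquad\text{with origin } [X:Z:W]=[0:0:1].
\end{equation}

\begin{theorem}\label{thm:B}
Let $\Omega$ be an algebraically closed field of characteristic $0$, let $t_1,\dots,t_n\in\Omega$ be algebraically independent over $\mathbb Q$, and let $A=\prod_{i=1}^nA_i$ with $A_i=E_{t_i}\times B$, so that $\dim A=3n$. There are explicit classes $\zeta_i\in CH^2_1(A_i)$, defined in Section \ref{sec:surface}, such that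
\[
\zeta_1\times\dots\times\zeta_n\in CH^{2n}_n(A)
\]
is not algebraically equivalent to $0$.
\end{theorem}

\begin{proof}[Proof of Theorem \ref{thm:main} from Theorems \ref{thm:link} and \ref{thm:B}]
The ground field contains two elements $t_1,t_2$ that are algebraically independent over $\mathbb Q$. Take $n=2$ in Theorem \ref{thm:B}, so $g=6$ and $p=4$. Choose $N\ge1$ such that $N\,\zeta_1\times\zeta_2$ is the class of an integral cycle $\alpha$. Theorem \ref{thm:link} gives an irreducible surface $X$ with $[X]_s\sim_{\mathrm{alg}}\alpha_s$ for $s\ne0$. Since $\alpha=\alpha_2$, we get $[X]_1\sim_{\mathrm{alg}}0$ and $[X]_2\sim_{\mathrm{alg}}N\,\zeta_1\times\zeta_2\not\sim_{\mathrm{alg}}0$.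
\end{proof}

The same methods say more about when the implication holds and which patterns of vanishing occur.

\begin{theorem}\label{thm:ranges}
\begin{enumerate}
\item[(1)] The implication of Question \ref{q} holds for all $X$ of codimension at most $2$ or of dimension $0$, in any abelian variety $A$; hence it always holds when $\dim A\le3$.
\item[(2)] For all $d\ge2$ and $p\ge4$, over any algebraically closed field of characteristic $0$ and transcendence degree at least $2$ over $\mathbb Q$, there is an irreducible $X$ of dimension $d$ and codimension $p$ in an abelian variety with $[X]_1\sim_{\mathrm{alg}}0$ and $[X]_2\not\sim_{\mathrm{alg}}0$.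
\item[(3)] Let $n\ge1$ and let $A$ be as in Theorem \ref{thm:B}. For every $I\subset\{1,\dots,n\}$ there is an irreducible $X\subset A$ of dimension $n$ such that, for $s\in\{1,\dots,n\}$, $[X]_s\not\sim_{\mathrm{alg}}0$ if and only if $s\in I$, and $[X]_s\sim_{\mathrm{alg}}0$ for all $s>n$.
\end{enumerate}
\end{theorem}

\paragraph{The ideas.}
Theorem \ref{thm:link} is a linkage argument. If $Z$ is a curve in an abelian threefold, two general surfaces of high degree through $Z$ meet in $Z$ and a residual curve $R$. So $[R]=d^2h^2-[Z]$, and $R$ is \emph{irreducible} even if $Z$ is not. Linkage changes the sign. One uses it once to make $-\alpha$ effective modulo multiples of $h^p$, and once more to return to $\alpha$ and gain irreducibility.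

For Theorem \ref{thm:B} the starting point is that $t=y_1/y_2$ is a rational function on $B$, invariant under $-1$, and that the quotients by $-1$ of its level sets are open subsets of the curves $E_t$. So the total space $\mathcal E$ of the family $(E_t)$ is birational to $B/\pm1$, and the correspondence between $\mathcal E$ and $B$ is a cycle that transports the holomorphic $2$-form of $B$ to $\mathcal E$. This $2$-form contains the direction $dt$ of the base, so it is invisible on a single fiber $E_t$. It nevertheless obstructs algebraic triviality on the generic fiber. Indeed, an algebraic equivalence, spread out over an \'etale neighborhood $U$ in the base, would write the form on $Y=\mathcal E_U$ as a sum of differences $b^*\Psi-a^*\Psi$. Here $\Psi$ is a $2$-form on $Y\times_U\mathcal D$ for a family of curves $\mathcal D\to U$, and $a,b$ are two sections of this family. Such differences vanish because $E_t$ varies to first order with $t$. For one factor this is a short computation, given in Section \ref{sec:one}; the product of $n$ factors is treated by the same argument in Section \ref{sec:many}.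

\section{Algebraic equivalence and Beauville components}\label{sec:prelim}

On a smooth projective variety $T$, the algebraically trivial classes in $CH^p(T)$ are the $\mathbb Q$-span of the differences $\Gamma_b-\Gamma_a$, where $D$ is a smooth projective connected curve, $a,b\in D$, and $\Gamma\in CH^p(T\times D)$ with restrictions $\Gamma_a,\Gamma_b$ to $T\times\{a\}$, $T\times\{b\}$. For smooth projective varieties this subspace is stable under pullback, push-forward, products with arbitrary classes, exterior products, and hence under correspondences: each operation can be performed on $T\times D$ and commutes with restriction to the fibers over $a$ and $b$.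

Any two points of an abelian variety lie on an irreducible projective curve. Passing to its normalization, we see that two translates of a subvariety of $A$ are algebraically equivalent. In particular all points of $A$ are algebraically equivalent, so zero-cycles of degree $0$ are algebraically trivial.

By Beauville, $CH^p_s(A)\ne0$ only if $p-g\le s\le p$. So $[2]^*$ acts on $CH^p(A)$ diagonalizably with finitely many distinct eigenvalues $2^{2p-s}$, and the projectors onto the $CH^p_s(A)$ are polynomials in $[2]^*$. Hence \emph{the components of an algebraically trivial class are algebraically trivial}. Since $[n]^*$ is compatible with products, $CH^p_s\cdot CH^q_t\subset CH^{p+q}_{s+t}$, and likewise for exterior products.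

If $\mathcal L$ is an ample line bundle on $A$, then $(\mathcal L\otimes[-1]^*\mathcal L)^{\otimes3}$ is very ample and symmetric. For a symmetric line bundle with class $h$ one has $[n]^*h=n^2h$, so $h^p\in CH^p_0(A)$.

\section{Linkage and prescribed components}\label{sec:link}

Fix a very ample symmetric line bundle $\mathcal O(1)$ on $A$, with class $h$.

\begin{lemma}\label{lem:link}
Let $Z\subset A$ be a reduced closed subscheme of pure codimension $p$ (possibly empty), with $1\le p\le g-1$. For some $d$ there is an irreducible closed $R\subset A$ of codimension $p$ with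
\[
[Z]+[R]=d^p\,h^p\quad\text{in } CH^p(A).
\]
\end{lemma}

\begin{proof}
Let $I_Z$ be the ideal sheaf of $Z$. Choose $d$ such that $I_Z(d-1)$ and $I_Z(d)$ are globally generated, and put $V=H^0(A,I_Z(d))$. We shall intersect the divisors of $p$ general elements of $V$.

\emph{$V$ generates all first-order jets away from $Z$.} For $x\in A\setminus Z$ the map
\begin{equation}\label{eq:jets}
V\longrightarrow\mathcal O(d)\otimes\mathcal O_A/\mathfrak m_x^2
\end{equation}
is surjective. Indeed, take $s\in H^0(I_Z(d-1))$ with $s(x)\neq0$. The products $s\ell$ with $\ell\in H^0(\mathcal O(1))$ lie in $V$; the $\ell$ surject onto $\mathcal O(1)\otimes\mathcal O_A/\mathfrak m_x^2$ because $\mathcal O(1)$ is very ample, and $s$ is a unit at $x$. So $V$ defines a morphism $\varphi$ from $A\setminus Z$ to a projective space, and $\varphi$ is unramified, hence quasi-finite.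

\emph{The intersection outside $Z$.} Choose general $s_1,\dots,s_p\in V$ successively, with divisors $H_1,\dots,H_p$. We claim that
\[
Y_i=(H_1\cap\dots\cap H_i)\setminus Z
\]
is nonempty, smooth and irreducible of dimension $g-i$ for $0\le i\le p$. For $i=0$ this is clear. Suppose it holds for $i-1<p$, and put $r=\dim Y_{i-1}=g-i+1$. Then $r\ge g-p+1\ge2$; this is where $p\le g-1$ is used.
\begin{itemize}
\item \emph{Smoothness.} By \eqref{eq:jets}, for each $x\in Y_{i-1}$ the sections in $V$ whose restriction to $Y_{i-1}$ vanishes to order at least $2$ at $x$ form a subspace of codimension $r+1$. As $x$ varies over the $r$-dimensional $Y_{i-1}$, these subspaces sweep out a set of dimension at most $\dim V-1$. So a general $s_i$ vanishes to order exactly $1$ at each of its zeros on $Y_{i-1}$, and $Y_i$ is empty or smooth of dimension $r-1$.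
\item \emph{Nonemptiness.} As $\varphi$ is quasi-finite, the closure of $\varphi(Y_{i-1})$ has dimension $r$, and $\varphi(Y_{i-1})$ contains a dense open subset $O$ of it. A general hyperplane meets the closure in pure dimension $r-1$ and the complement of $O$ in dimension at most $r-2$. Hence it meets $O$.
\item \emph{Irreducibility.} This is Bertini's theorem: if $Y$ is irreducible over an algebraically closed field and $\varphi\colon Y\to\mathbb P^N$ is a morphism whose image has closure of dimension at least $2$, then $\varphi^{-1}(H)$ is irreducible for a general hyperplane $H$ \cite[Ch.~I, \S6]{Jouanolou}. We apply it to $\varphi|_{Y_{i-1}}$, whose image has closure of dimension $r\ge2$.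
\end{itemize}
Let $R=\overline{Y_p}$. It is irreducible of codimension $p$ and not contained in $Z$.

\emph{The intersection along $Z$.} On each component of $Z$ fix a point $x$ at which $Z$ is smooth and which lies on no other component. There $I_Z\otimes k(x)$ has dimension $p$ and is generated by the image of $V$. So for general $s_i$ (at each step a nonempty open condition on $s_i$) the images of $s_1,\dots,s_p$ form a basis of it, and by Nakayama's lemma $H_1\cap\dots\cap H_p=Z$ as schemes near $x$.

\emph{Conclusion.} Every component of $H_1\cap\dots\cap H_p$ has codimension at most $p$. A component not contained in $Z$ is the closure of a component of $Y_p$, that is, $R$. A component contained in $Z$ is a component of $Z$, as $Z$ has pure codimension $p$. So all components have codimension exactly $p$. Conversely $R$ and all components of $Z$ are closed irreducible subsets of codimension $p$ in the intersection, so they occur as components. The intersection is proper, and it is generically reduced along each component: along $R$ because $Y_p$ is smooth, along $Z$ by the previous step. Since $A$ is smooth, hence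 Cohen--Macaulay, intersection multiplicities in a proper intersection of divisors are lengths, and $d^ph^p=H_1\cdots H_p=[Z]+[R]$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:link}]
Write $\alpha=\sum n_i[T_i]-\sum m_j[W_j]$ with $n_i,m_j>0$ and $T_i,W_j$ irreducible. Lemma \ref{lem:link} applied to each $T_i$ gives irreducible $R_i$ and integers $c_i$ with $-[T_i]=[R_i]-c_ih^p$. Hence
\[
-\alpha=\varepsilon-c\,h^p,\qquad \varepsilon=\sum m_j[W_j]+\sum n_i[R_i],\quad c=\sum n_ic_i ,
\]
and $\varepsilon$ is effective. To apply the lemma again we need a \emph{reduced} $Z$. The stabilizer of a proper subvariety of $A$ is a proper closed subgroup, so the subvariety has infinitely many distinct translates, all algebraically equivalent to it. Replacing the terms of $\varepsilon$, counted with multiplicity, by pairwise distinct translates, we get $\varepsilon\sim_{\mathrm{alg}}[Z]$ with $Z$ reduced of pure codimension $p$ (empty if $\varepsilon=0$). Lemma \ref{lem:link} gives an irreducible $X$ with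
\[
[X]=d^ph^p-[Z]\sim_{\mathrm{alg}}d^ph^p-\varepsilon=\alpha+(d^p-c)\,h^p .
\]
The statement on components follows because $h^p\in CH^p_0(A)$ and components of algebraically trivial classes are algebraically trivial.
\end{proof}

For $p=g\ge1$ the first statement of Theorem \ref{thm:link} fails already for $\alpha=0$: a point has degree $1$, whereas $\deg h^g>1$ because $A\not\cong\mathbb P^g$.

\begin{proof}[Proof of Theorem \ref{thm:class}]
(b)$\Rightarrow$(a) is clear, since $j\ge2$ in (a).

\emph{Last statement.} For $s\in I$ choose $\alpha_s\in CH^p_s(A)$ not algebraically trivial, choose $N\ge1$ such that $N\sum_{s\in I}\alpha_s$ is the class of an integral cycle, and apply Theorem \ref{thm:link} to this cycle.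

(a)$\Rightarrow$(b). Let $1\le p\le g-1$ and suppose (b) fails for some $j\ge2$, so $j\in\Sigma$. The last statement with $I=\{j\}$ gives $X$ with $[X]_1\sim_{\mathrm{alg}}0$ and $[X]_j\not\sim_{\mathrm{alg}}0$, so (a) fails. For $p\in\{0,g\}$ condition (b) always holds, and hence so does (a). Indeed, if $p=0$, only $s=0$ occurs. If $p=g$ and $s>0$, then $[n]_*$ preserves degrees and multiplies $CH^g_s(A)$ by $n^s$, so classes in $CH^g_s(A)$ have degree $0$ and are algebraically trivial.
\end{proof}

\section{An elliptic surface and a cycle}\label{sec:surface}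

From here on, until the end of Section \ref{sec:key}, let $k_0=\overline{\mathbb Q}$ and
\[
S=\{t\in\mathbb A^1: t\ne0,\ t^4\ne1\},\qquad F=X^3-XW^2-t^2(Z^3-ZW^2),\qquad \mathcal E=\{F=0\}\subset\mathbb P^2\times S,
\]
all over $k_0$. The fiber of $\mathcal E\to S$ over $t$ is the curve $E_t$ of \eqref{eq:Et}.

\subsection{The family varies to first order}

The partial derivatives of $F$ with respect to $X,Z,W$ are $q_1$, $-t^2q_2$, $-2q_3$, where
\[
q_1=3X^2-W^2,\qquad q_2=3Z^2-W^2,\qquad q_3=XW-t^2ZW .
\]
For $t\in S$ the quadrics $q_1,q_2,q_3$ have no common zero in $\mathbb P^2$: if $W=0$, then $X=Z=0$; if $W=1$, then $X^2=Z^2=\frac13$ and $X=t^2Z$, so $t^4=1$, which is excluded. So $\mathcal E\to S$ is smooth. It is an elliptic curve over $S$ with zero section $[0:0:1]$, and $\mathcal E$ is an irreducible surface.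

\begin{lemma}\label{lem:KS}
For $t\in S$ and $E=E_t$, the sequence
\[
0\to T_t^*S\otimes\mathcal O_E\to\Omega^1_{\mathcal E}|_E\to\Omega^1_E\to0
\]
does not split.
\end{lemma}

\begin{proof}
Let $S_3$ be the $10$-dimensional space of cubic forms in $X,Z,W$, and let $J_3\subset S_3$ be the degree $3$ part of the ideal $(q_1,q_2,q_3)$. A splitting would force $\partial_tF\in J_3$, and we shall see that this is false.

Having no common zero, $q_1,q_2,q_3$ form a regular sequence of quadrics; they have no linear syzygies, so $\dim J_3=9$. We make the hyperplane $J_3$ explicit. Define a linear functional $\phi$ on $S_3$ by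
\[
\phi(ZW^2)=1,\quad \phi(XW^2)=t^2,\quad \phi(X^2Z)=\phi(Z^3)=\tfrac13,\quad \phi(X^3)=\phi(XZ^2)=\tfrac{t^2}3,
\]
\[
\phi(W^3)=\phi(X^2W)=\phi(XZW)=\phi(Z^2W)=0 .
\]
It kills the nine generators of $J_3$:
\begin{align*}
Xq_1&=3X^3-XW^2\mapsto t^2-t^2=0, & Zq_1&=3X^2Z-ZW^2\mapsto1-1=0,\\
Xq_2&=3XZ^2-XW^2\mapsto t^2-t^2=0, & Zq_2&=3Z^3-ZW^2\mapsto1-1=0,\\
Wq_3&=XW^2-t^2ZW^2\mapsto t^2-t^2=0, &&
\end{align*}
while $Wq_1=3X^2W-W^3$, $Wq_2=3Z^2W-W^3$, $Xq_3=X^2W-t^2XZW$ and $Zq_3=XZW-t^2Z^2W$ involve only monomials killed by $\phi$. Hence $J_3=\ker\phi$. By Euler's relation $F\in J_3$.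

Next we show that every section of $T_{\mathbb P^2}|_E$ moves $F$ within $J_3$. The Euler sequence $0\to\mathcal O_E\to\mathcal O_E(1)^3\to T_{\mathbb P^2}|_E\to0$, with $h^0(\mathcal O_E(1))=3$, $h^1(\mathcal O_E(1))=0$ and $h^0(\mathcal O_E)=h^1(\mathcal O_E)=1$, gives $h^0(T_{\mathbb P^2}|_E)=9-1+1=9$. The kernel of
\[
H^0(T_{\mathbb P^2}|_E)\to H^0(\mathcal O_E(3))=S_3/\langle F\rangle,\qquad v\mapsto v(F),
\]
is $H^0(T_E)$, of dimension $1$, so the image has dimension $8$. The image contains $J_3/\langle F\rangle$, which comes from linear vector fields and has dimension $8$. Hence the image equals $J_3/\langle F\rangle$.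

Finally, $T_{\mathcal E}|_E$ is the kernel of $T_{\mathbb P^2}|_E\oplus\mathcal O_E\,\partial_t\to\mathcal O_E(3)$, $(v,c\,\partial_t)\mapsto v(F)+c\,\partial_tF$. A splitting of the sequence would, dually, give a global section of $T_{\mathcal E}|_E$ mapping to $\partial_t$, that is, some $v\in H^0(T_{\mathbb P^2}|_E)$ with $v(F)+\partial_tF=0$ in $S_3/\langle F\rangle$. Then $\partial_tF\in J_3$, so $\phi(\partial_tF)=0$. But
\[
\phi(\partial_tF)=-2t\,\phi(Z^3-ZW^2)=-2t\left(\tfrac13-1\right)=\tfrac{4t}3\neq0. \qedhere
\]
\end{proof}

We shall use the lemma in the following form. Let $\theta$ be a generator of $H^0(E,\Omega^1_E)$. On an affine open cover $(E^\lambda)$ of $E$ choose lifts $\theta^\lambda$ of $\theta$ to $\Omega^1_{\mathcal E}|_E$, and write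
\begin{equation}\label{eq:eta}
\theta^\lambda-\theta^\mu=h^{\lambda\mu}\,dt,\qquad \eta=[h^{\lambda\mu}]\in H^1(E,\mathcal O_E).
\end{equation}
Then $\eta\ne0$: otherwise $\theta$ would have a global lift, and since $\theta$ generates $\Omega^1_E$ the sequence would split.

\subsection{The correspondence with the abelian surface}

Let $B^\circ\subset B$ be the open set of pairs $((x,y_1),(z,y_2))$ with $y_1,y_2$ finite and nonzero and $y_1/y_2\in S$. Define
\[
f\colon B^\circ\to\mathcal E,\qquad f\big((x,y_1),(z,y_2)\big)=\big([x:z:1],\ t=y_1/y_2\big).
\]
It lands in $\mathcal E$ because $x^3-x=y_1^2=t^2y_2^2=t^2(z^3-z)$. Let $V\subset\mathcal E$ be the dense open set of points $([x:z:1],t)$ with $z^3\ne z$. Then $b\mapsto(f(b),y_2)$ identifies $B^\circ$ with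
\[
\{(v,y)\in V\times\mathbb G_m:\ y^2=z^3-z\},
\]
the inverse being $(([x:z:1],t),y)\mapsto((x,ty),(z,y))$. So $f\colon B^\circ\to V$ is finite \'etale of degree $2$, and its nontrivial covering transformation is $-1$.

Since $f\colon B^\circ\to V$ is finite, the morphism $B^\circ\to V\times B$, $b\mapsto(f(b),b)$, is proper; it is also a monomorphism, hence a closed immersion. Let $\Gamma_0\subset\mathcal E\times B$ be the closure of its image $G$. Then $\Gamma_0\cap(V\times B)=G$ and $[\Gamma_0]\in CH^2(\mathcal E\times B)$. The preimage of $G$ under the \'etale map $f\times1\colon B^\circ\times B\to V\times B$ is reduced, and it is the disjoint union of the graphs $\{b=b'\}$ and $\{b=-b'\}$ in $B^\circ\times B=\{(b',b)\}$. Hence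
\begin{equation}\label{eq:pullback}
(f\times1)^*[\Gamma_0]=\big([\Delta_B]+([-1]\times1)^*[\Delta_B]\big)\big|_{B^\circ\times B} .
\end{equation}

Now $\mathcal E\times B\to S$ is an abelian scheme of relative dimension $3$. On its geometric generic fiber $CH^2_s\ne0$ only for $s\in\{-1,0,1,2\}$, with $[2]^*$-eigenvalues $32,16,8,4$. To isolate $s=1$ put
\[
P(x)=\frac{(x-32)(x-16)(x-4)}{(8-32)(8-16)(8-4)},\qquad \Gamma_1=P([2]^*)[\Gamma_0]\in CH^2(\mathcal E\times B).
\]

\emph{Definition of $\zeta_i$.} Let $\Omega$ and $t_1,\dots,t_n$ be as in Theorem \ref{thm:B}. Then $k_0\subset\Omega$, and each $t_i$ defines a geometric generic point $\operatorname{Spec}\Omega\to S$. Let $\zeta_i\in CH^2(E_{t_i}\times B)$ be the restriction of $\Gamma_1$. As restriction commutes with $[2]^*$, $\zeta_i$ is the component of index $1$ of the restriction of $[\Gamma_0]$, so $\zeta_i\in CH^2_1(A_i)$. Hence $[m]^*$ multiplies $\zeta_1\times\dots\times\zeta_n$ by $m^{3n}=m^{2\cdot2n-n}$, and this class lies in $CH^{2n}_n(A)$.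

\section{From cycles to differential forms}\label{sec:forms}

Let $T$ be a smooth quasi-projective variety over $k_0$. The Chern character is a ring isomorphism $K_0(T)_{\mathbb Q}\cong CH^*(T)$, and Atiyah classes define a Chern character $K_0(T)_{\mathbb Q}\to\bigoplus_rH^r(T,\Omega^r_T)$. Combining the two gives a cycle class
\[
cl\colon CH^r(T)\to H^r(T,\Omega^r_T).
\]
Both Chern characters are ring homomorphisms compatible with pullback, and both are compatible with Adams operations, so $cl$ is multiplicative, compatible with pullback, and respects the gradings. For $T$ projective it is the usual Hodge class.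

Let $Y$ be smooth quasi-projective and let $Q$ be smooth projective of dimension $r$. Since $\Omega^r_{Y\times Q}=\bigoplus_a\Omega^a_Y\boxtimes\Omega^{r-a}_Q$, we may project $cl$ to the summand $a=r$ and obtain
\[
\psi\colon CH^r(Y\times Q)\to H^0\big(Y,R^rpr_{Y*}(pr_Y^*\Omega^r_Y)\big)=H^0(Y,\Omega^r_Y)\otimes H^r(Q,\mathcal O_Q).
\]
Intuitively, $z\in CH^r(Y\times Q)$ is a family of zero-cycles on $Q$ parametrized by $Y$. Pairing $\psi(z)$ with an $r$-form on $Q$ by Serre duality transports that form to $Y$ by summing over the points of the zero-cycle.

\begin{lemma}\label{lem:psi}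
Let $Y,Y'$ be smooth quasi-projective, and let $Q,Q'$ be smooth projective of dimensions $r,r'$.
\begin{enumerate}
\item[(i)] $\psi$ is additive, and $\psi((u\times q)^*z)=(u^*\otimes q^*)\psi(z)$ for $z\in CH^r(Y\times Q)$, $u\colon Y'\to Y$ and $q\colon Q\to Q$.
\item[(ii)] For $z\in CH^r(Y\times Q)$ and $z'\in CH^{r'}(Y'\times Q')$ one has $\psi(z\times z')=\pm\psi(z)\boxtimes\psi(z')$. If $\psi(z)$ and $\psi(z')$ are nonzero, so is $\psi(z\times z')$.
\item[(iii)] If $H^0(Q,\Omega^r_Q)\ne0$, then $\psi([\Delta_Q])\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}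
(i) holds because $cl$ is additive and compatible with pullback, and pullback of forms along $u\times q$ respects the bidegree.

(ii) The components of $cl(z)$ and $cl(z')$ have degrees $a\le r$ and $a'\le r'$ along $Y$ and $Y'$. In $cl(z)\cup cl(z')$ only the product of those with $a=r$ and $a'=r'$ has type $\Omega^{r+r'}_{Y\times Y'}\boxtimes\mathcal O_{Q\times Q'}$. The last assertion follows from K\"unneth: exterior products embed $H^0(Y,\Omega^r_Y)\otimes H^0(Y',\Omega^{r'}_{Y'})$ in $H^0(Y\times Y',\Omega^{r+r'})$, and $H^r(Q,\mathcal O)\otimes H^{r'}(Q',\mathcal O)$ in $H^{r+r'}(Q\times Q',\mathcal O)$.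

(iii) The diagonal acts as the identity: $pr_{1*}(cl(\Delta_Q)\cup pr_2^*\beta)=\beta$ for $\beta\in H^0(Q,\Omega^r_Q)$. A K\"unneth component of $cl(\Delta_Q)$ in $H^i(Q,\Omega^a)\otimes H^{r-i}(Q,\Omega^{r-a})$ can contribute to the left side only if its second factor lies in $H^r(Q,\mathcal O_Q)$, that is, $a=r$ and $i=0$. This component is $\psi([\Delta_Q])$, so it is nonzero if some $\beta\ne0$ exists.
\end{proof}

\begin{lemma}\label{lem:nonzero}
$\psi(\Gamma_1)=\psi([\Gamma_0])\ne0$ in $H^0(\mathcal E,\Omega^2_{\mathcal E})\otimes H^2(B,\mathcal O_B)$.
\end{lemma}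

\begin{proof}
On $H^0(B,\Omega^2_B)$ the map $[-1]^*$ is the identity. So \eqref{eq:pullback} and Lemma \ref{lem:psi}(i) give
\[
(f^*\otimes1)\,\psi([\Gamma_0])=2\,\psi([\Delta_B])|_{B^\circ},
\]
which is nonzero by Lemma \ref{lem:psi}(iii), since forms on $B$ restrict injectively to $B^\circ$. Hence $\psi([\Gamma_0])\ne0$.

The map $[2]$ on $\mathcal E\times B$ is $[2]_{\mathcal E}\times[2]_B$. On $H^2(B,\mathcal O_B)=\wedge^2H^1(B,\mathcal O_B)$ the map $[2]_B^*$ is multiplication by $4$. On $H^0(\mathcal E,\Omega^2_{\mathcal E})$ the map $[2]^*_{\mathcal E}$ is multiplication by $2$, because $\Omega^2_{\mathcal E}|_{E_t}=T_t^*S\otimes\Omega^1_{E_t}$ and $[2]_{\mathcal E}$ is a morphism over $S$ acting by $2$ on $H^0(\Omega^1_{E_t})$. So $\psi([2]^*z)=8\,\psi(z)$ for all $z\in CH^2(\mathcal E\times B)$, and $\psi(\Gamma_1)=P(8)\,\psi([\Gamma_0])=\psi([\Gamma_0])$.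
\end{proof}

The eigenvalue $8=2\cdot4$ explains the choice of index: $\psi$ detects only the part of $[\Gamma_0]$ with $s=1$.

\begin{remark}
The form transported to $\mathcal E$ can be written down. In the affine coordinates $x,z,t$ the equation of $\mathcal E$ gives
\[
(3x^2-1)\,dx=t^2(3z^2-1)\,dz+2t(z^3-z)\,dt,
\]
so $(3x^2-1)\,dx\wedge dz=2t(z^3-z)\,dt\wedge dz$. On $B^\circ$ one has $y_1y_2=ty_2^2=t(z^3-z)$. Hence
\[
\frac{dx}{y_1}\wedge\frac{dz}{y_2}=f^*\Big(2\,dt\wedge\frac{dz}{3x^2-1}\Big),
\]
where $dz/(3x^2-1)$ restricts to the standard invariant differential of the plane cubic $E_t$.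
\end{remark}

\section{Spreading out an algebraic equivalence}\label{sec:spread}

Let $n\ge1$ and put
\[
\mathcal Y=\mathcal E^n\to S^n,\qquad \mathcal A=\mathcal Y\times B^n,\qquad \mathcal Z=\Gamma_1^{\times n}\in CH^{2n}(\mathcal A)
\]
(after reordering factors). Here $\dim\mathcal Y=2n=\dim B^n$, and by Lemmas \ref{lem:nonzero} and \ref{lem:psi}(ii),
\begin{equation}\label{eq:psiZ}
\psi(\mathcal Z)\ne0\quad\text{in } H^0(\mathcal Y,\Omega^{2n}_{\mathcal Y})\otimes H^{2n}(B^n,\mathcal O).
\end{equation}
Let $\Omega$, $t_i$, $A$ be as in Theorem \ref{thm:B}. The $t_i$ are algebraically independent over $k_0$, so $(t_1,\dots,t_n)$ is a geometric generic point of $S^n$. The restriction of $\mathcal Z$ to $A$, the fiber of $\mathcal A\to S^n$ over this point, is $\zeta=\zeta_1\times\dots\times\zeta_n$.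

For a morphism $U\to S^n$ a subscript $U$ denotes base change, and $\mathcal Z_U$ denotes the pullback of $\mathcal Z$ to $\mathcal A_U$.

\begin{lemma}\label{lem:spread}
Suppose $\zeta\sim_{\mathrm{alg}}0$. There are a nonempty smooth connected affine $U$ with an \'etale morphism $U\to S^n$, finitely many smooth projective families of curves $\mathcal D_j\to U$ with connected fibers and sections $a_j,b_j$, and classes $\Gamma^j\in CH^{2n}(\mathcal A_U\times_U\mathcal D_j)$ such that
\begin{equation}\label{eq:spread}
\mathcal Z_U=\sum_j\big(b_j^*\Gamma^j-a_j^*\Gamma^j\big)\quad\text{in } CH^{2n}(\mathcal A_U).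
\end{equation}
\end{lemma}

\begin{proof}
By assumption $\zeta=\sum_j(\Gamma^j_{b_j}-\Gamma^j_{a_j})$ for finitely many smooth projective connected curves $D_j$ over $\Omega$, points $a_j,b_j\in D_j$, and $\Gamma^j\in CH^{2n}(A\times D_j)$. The curves, points and cycles, and the rational equivalences that give the identity, are defined over a finitely generated extension $L\subset\Omega$ of $k_0(t_1,\dots,t_n)=k_0(S^n)$. Let $M$ be a smooth affine $k_0$-variety with function field $L$ and with a dominant morphism $M\to S^n$ that induces the inclusion $k_0(S^n)\subset L$. The Chow group of a variety over $L$ is the direct limit of the Chow groups of a model over the nonempty open subsets of $M$. So after shrinking $M$ the data extend to smooth projective families of curves over $M$ with connected fibers, sections, and Chow classes, and the identity \eqref{eq:spread} holds over $M$.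

In characteristic $0$ we may shrink $M$ further so that $M\to S^n$ is smooth. A smooth morphism has sections over its image locally in the \'etale topology. So there are $U$ as in the statement and a morphism $U\to M$ over $S^n$. Pulling everything back from $M$ to $U$ gives \eqref{eq:spread}.
\end{proof}

We pass from $M$ to $U$ because the rank counts in Section \ref{sec:key} need a base of dimension exactly $n$, with cotangent spaces spanned by $dt_1,\dots,dt_n$.

In the situation of the lemma, put $Y=\mathcal Y_U$ and $W_j=Y\times_U\mathcal D_j$; these are smooth quasi-projective of dimensions $2n$ and $2n+1$, and $\mathcal A_U\times_U\mathcal D_j=W_j\times B^n$. Write $a_j,b_j\colon Y\to W_j$ also for the induced sections. Fix a generator of the line $H^{2n}(B^n,\mathcal O)$, and use it to regard values of $\psi$ (with $Q=B^n$) as $2n$-forms. Let $\Psi_j\in H^0(W_j,\Omega^{2n}_{W_j})$ be the form given by $\psi(\Gamma^j)$. Applying $\psi$ to \eqref{eq:spread} gives, by Lemma \ref{lem:psi}(i),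
\begin{equation}\label{eq:formidentity}
\psi(\mathcal Z)|_Y=\sum_j\big(b_j^*\Psi_j-a_j^*\Psi_j\big)\in H^0(Y,\Omega^{2n}_Y),
\end{equation}
where the left side is the pullback of $\psi(\mathcal Z)$ along $Y\to\mathcal Y$. It is nonzero by \eqref{eq:psiZ}, because $Y\to\mathcal Y$ is \'etale and dominant. The next proposition says that the right side is zero.

\begin{proposition}\label{prop:key}
Let $U\to S^n$ be \'etale with $U$ smooth and connected, let $\mathcal D\to U$ be a smooth projective family of curves with connected fibers and sections $a,b$, and put $Y=\mathcal Y_U$ and $W=Y\times_U\mathcal D$, with induced sections $a,b\colon Y\to W$. For every $\Psi\in H^0(W,\Omega^{2n}_W)$ one has $a^*\Psi=b^*\Psi$ in $H^0(Y,\Omega^{2n}_Y)$.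
\end{proposition}

Given this, \eqref{eq:formidentity} is a contradiction, so $\zeta\not\sim_{\mathrm{alg}}0$, which is Theorem \ref{thm:B}.

\section{Proof of Proposition \ref{prop:key}}\label{sec:key}

As $Y$ is reduced and $\Omega^{2n}_Y$ is a line bundle, it suffices to show that $a^*\Psi$ and $b^*\Psi$ agree, as sections of $\Omega^{2n}_Y|_E$, on the fiber $E$ of $Y$ over each closed point $u\in U$. Fix $u$ and put $D=\mathcal D_u$. We first give the case $n=1$ in coordinates, where the idea is most visible; the general proof in Section \ref{sec:many} does not depend on it.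

\subsection{One factor}\label{sec:one}

Let $n=1$. Then $t$ is a local coordinate on the curve $U$, the fiber $E$ is an elliptic curve of the family $\mathcal E$, $W$ is a threefold, and $\Psi$ is a $2$-form on $W$. A term $dt\wedge\theta$ in $\Psi$ pulls back to $Y$ in the same way along all sections. The danger is a term $\xi\wedge\theta$ with $\xi$ a form in the direction of $D$, whose pullback could depend on the section. We show that there is no such term.

Let $q\in D$, and let $\xi$ be a $1$-form on $\mathcal D$ near $q$ such that $dt,\xi$ is a basis of $\Omega^1_{\mathcal D}$ there. Since $U\to S$ is \'etale, $\Omega^1_Y|_E=\Omega^1_{\mathcal E}|_E$; take lifts $\theta^\lambda$ of $\theta$ on an open cover $(E^\lambda)$ of $E$ as in \eqref{eq:eta}, and pull them back along the projection $W\to Y$. Over $E^\lambda\times\{q\}$ the bundle $\Omega^1_W$ has basis $dt,\xi,\theta^\lambda$, so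
\[
\Psi=(c^\lambda\,dt+e^\lambda\,\xi)\wedge\theta^\lambda+w^\lambda\,dt\wedge\xi
\]
with functions $c^\lambda,e^\lambda,w^\lambda$ on $E^\lambda$. On $E^\lambda\cap E^\mu$ substitute $\theta^\lambda=\theta^\mu+h^{\lambda\mu}dt$. Since $dt\wedge dt=0$, comparing coefficients gives
\[
c^\lambda=c^\mu,\qquad e^\lambda=e^\mu,\qquad w^\lambda-w^\mu=e^\lambda\,h^{\lambda\mu}.
\]
By the first two equations, $c$ and $e$ are global functions on the projective curve $E$, hence constants. By the third, $e\,\eta=0$ in $H^1(E,\mathcal O_E)$. As $\eta\ne0$, we get $e=0$. So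
\[
\Psi|_{E\times\{q\}}=c(q)\,dt\wedge\theta+(\text{a multiple of } dt\wedge\xi),
\]
where $dt\wedge\theta$ stands for $dt\wedge\theta^\lambda$, which does not depend on the lift. Here $c(q)$ does not depend on the choice of $\xi$, because changing $\xi$ can alter $c$ only by a multiple of $e=0$. The same expansion of $\Psi$ holds over $E^\lambda\times D'$ for a neighborhood $D'$ of $q$ in $D$ on which $\xi$ is part of a basis, so $c$ is a regular function on $D$. As $D$ is projective and connected, $c$ is constant.

Now pull back along $b$, taking $q=b(u)$. We have $b^*dt=dt$ and $b^*\theta^\lambda=\theta^\lambda$, since $b$ is a section of $W\to Y$. Moreover $b^*\xi$ is a multiple of $dt$, since $b\colon U\to\mathcal D$ has a one-dimensional source. So $dt\wedge\xi$ pulls back to $0$ and $b^*\Psi|_E=c\,dt\wedge\theta$. The same computation for $a$ gives the same answer, because $c$ is constant on $D$. This proves the proposition for $n=1$.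

\begin{remark}
The hypothesis $\eta\ne0$ cannot be dropped. Suppose $\mathcal E$ were a constant family $E\times S$. Let $D$ be a smooth projective curve with a nonzero $1$-form $\tau$ and a nonconstant rational function $t$, let $U\subset D$ be a nonempty open set on which $t$ is an \'etale map to $S$, and let $\mathcal D=D\times U$, with $b$ given by the inclusion $U\subset D$ and $a$ by a constant map. For $\Psi=\tau\wedge\theta$ one gets $a^*\Psi=0$ and $b^*\Psi=\tau|_U\wedge\theta\ne0$.
\end{remark}

\subsection{Several factors}\label{sec:many}

Let $n$ be arbitrary. Now $E=\prod_{i=1}^nE_i$ with elliptic curves $E_i$ that are fibers of $\mathcal E\to S$. Let $\theta_i$ be a generator of $H^0(E_i,\Omega^1_{E_i})$, pulled back to $E$; then $\theta_1,\dots,\theta_n$ is a basis of the trivial bundle $\Omega^1_E$. Put $\theta=\theta_1\wedge\dots\wedge\theta_n$ and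
\[
T^*=T_u^*U=\bigoplus_i k_0\,dt_i,\qquad N=\Omega^1_{\mathcal D}|_D,\qquad \mathcal M=\Omega^1_W|_{E\times D}.
\]
Since $W\to\mathcal D$ is the base change of $Y\to U$, there are exact sequences of vector bundles
\[
0\to T^*\otimes\mathcal O_D\to N\to\Omega^1_D\to0,\qquad 0\to pr_D^*N\to\mathcal M\to pr_E^*\Omega^1_E\to0 ,
\]
with $\operatorname{rk}N=n+1$ and $\operatorname{rk}\Omega^1_E=n$. Filter $\wedge^{2n}\mathcal M$ by the number of factors from $N$. This number is at most $n+1$, and at least $n$ since at most $n$ factors come from $\Omega^1_E$. So we have an exact sequence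
\begin{equation}\label{eq:filtration}
0\to\wedge^{n+1}N\boxtimes\Omega^{n-1}_E\to\wedge^{2n}\mathcal M\to\wedge^nN\boxtimes\Omega^n_E\to0 .
\end{equation}
The image of $\Psi|_{E\times D}$ on the right is $\nu\otimes\theta$ with $\nu\in H^0(D,\wedge^nN)$. For $n=1$ this $\nu$ is $c\,dt+e\,\xi$.

\medskip\noindent\textbf{Claim.} \emph{$\nu$ lies in $H^0(D,\wedge^nT^*\otimes\mathcal O_D)=\wedge^nT^*$.}
\medskip

Let $q\in D$ and restrict \eqref{eq:filtration} to $E\times\{q\}$. The section $\nu(q)\otimes\theta$ lifts to the global section $\Psi|_{E\times\{q\}}$, so its coboundary in $\wedge^{n+1}N_q\otimes H^1(E,\Omega^{n-1}_E)$ vanishes. We compute this coboundary.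

The projection $W\to Y$ gives a map $\Omega^1_Y|_E\to\mathcal M|_{E\times\{q\}}$ that induces the inclusion $T^*\to N_q$ and the identity on $\Omega^1_E$. Since $U\to S^n$ is \'etale, $\Omega^1_Y|_E=\bigoplus_ipr_i^*(\Omega^1_{\mathcal E}|_{E_i})$. So, on a suitable open cover of $E$, $\theta_i$ has local lifts $\theta_i^\lambda$ with
\[
\theta_i^\lambda-\theta_i^\mu=h_i^{\lambda\mu}\,dt_i,\qquad [h_i^{\lambda\mu}]=\eta_i\in H^1(E_i,\mathcal O_{E_i})\subset H^1(E,\mathcal O_E),\qquad \eta_i\ne0,
\]
the last by Lemma \ref{lem:KS}. The products $\nu(q)\wedge\theta_1^\lambda\wedge\dots\wedge\theta_n^\lambda$ are local lifts of $\nu(q)\otimes\theta$. Expand their differences by $\theta_i^\lambda=\theta_i^\mu+h_i^{\lambda\mu}dt_i$. Terms with two or more of the factors $dt_1,\dots,dt_n$ vanish because $\wedge^{n+2}N_q=0$. In the terms with exactly one such factor $dt_i$, the element $dt_i\wedge\nu(q)$ already lies in the top exterior power $\wedge^{n+1}N_q$, so only the classes of the remaining $\theta_l^\mu$ in $\Omega^1_E$ matter. The coboundary is therefore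
\[
\sum_{i=1}^n\pm\,(dt_i\wedge\nu(q))\otimes\eta_i\,\theta_1\wedge\cdots\widehat{\theta_i}\cdots\wedge\theta_n .
\]
The $n$ elements $\eta_i\,\theta_1\wedge\cdots\widehat{\theta_i}\cdots\wedge\theta_n$ are linearly independent in $H^1(E,\Omega^{n-1}_E)=H^1(E,\mathcal O_E)\otimes\wedge^{n-1}H^0(E,\Omega^1_E)$, because the second factors are a basis and $\eta_i\ne0$. Hence $dt_i\wedge\nu(q)=0$ for all $i$.

Choose $\xi\in N_q$ lifting a generator of $\Omega^1_D\otimes k(q)$ and write
\[
\nu(q)=c\,dt_1\wedge\dots\wedge dt_n+\sum_ic_i\,dt_1\wedge\cdots\widehat{dt_i}\cdots\wedge dt_n\wedge\xi .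
\]
Then $dt_i\wedge\nu(q)=\pm c_i\,dt_1\wedge\dots\wedge dt_n\wedge\xi$, so $c_i=0$ for all $i$. Thus $\nu(q)\in\wedge^nT^*$ for every closed point $q$. As $D$ is reduced, $\nu$ is a section of the subbundle $\wedge^nT^*\otimes\mathcal O_D$ of $\wedge^nN$, and it is constant because $D$ is proper, connected and reduced. This proves the claim.

\medskip
\emph{End of the proof.} The section $b\colon Y\to W$ induces a map $\mathcal M|_{E\times\{b(u)\}}\to\Omega^1_Y|_E$. It is the identity on the quotients $\Omega^1_E$, and on the subbundles it is $(db)^*\colon N_{b(u)}\to T^*$, whose composite with $T^*\to N_{b(u)}$ is the identity of $T^*$. Since $\wedge^{n+1}T^*=0$, the left term of \eqref{eq:filtration} is killed. So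
\[
b^*\Psi|_E=\big((db)^*\nu(b(u))\big)\otimes\theta=\nu\otimes\theta\in\wedge^nT^*\otimes H^0(E,\Omega^n_E),
\]
where $\nu\in\wedge^nT^*$ is the constant element of the claim. The same holds for $a$. This proves Proposition \ref{prop:key}, and with it Theorems \ref{thm:B} and \ref{thm:main}. \qed

\section{Ranges and patterns}\label{sec:ranges}

\begin{proof}[Proof of Theorem \ref{thm:ranges}]
(1) By Theorem \ref{thm:class} it suffices to check condition (b). The cases $p=0$ and $p=g$ were settled in its proof. If $p=1$, then $CH^1_j(A)=0$ for $j\ge2$. If $p=2$, then $CH^2_j(A)=0$ for $j\ge3$, and only $CH^2_2(A)$ remains. Let $\hat A$ be the dual abelian variety. By Beauville, the Fourier transform restricts to an isomorphism $CH^2_2(A)\cong CH^g_2(\hat A)$. It and its inverse are given by correspondences, so they preserve algebraic triviality. The classes in $CH^g_2(\hat A)$ are zero-cycles of degree $0$ and hence algebraically trivial. So all classes in $CH^2_2(A)$ are algebraically trivial. Finally, if $g\le3$, then $p\le2$ or $p=g$.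

(2) Let $A$ and $\alpha=\zeta_1\times\zeta_2\in CH^4_2(A)$ be as in Theorem \ref{thm:B} with $n=2$, and let $G_1,G_2$ be abelian varieties of dimensions $p-4$ and $d-2$. Since $[n]_*[0_{G_1}]=[0_{G_1}]$, we have $[0_{G_1}]\in CH^{p-4}_0(G_1)$. On $A\times G_1\times G_2$, of dimension $d+p$, the class
\[
\alpha'=\alpha\times[0_{G_1}]\times[G_2]
\]
has codimension $p$ and lies in $CH^p_2$. It is not algebraically trivial, because intersecting with $A\times G_1\times\{0\}$ and pushing forward to $A$ recovers $\alpha$. So $2\in\Sigma$. As $1\le p\le(d+p)-1$, Theorem \ref{thm:class} with $I=\{2\}$ gives the desired $X$.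

(3) Let $h_i\in CH^1_0(A_i)$ be the class of a symmetric ample line bundle. For nonempty $J\subset\{1,\dots,n\}$ consider
\[
\beta_J=\prod_{i\in J}\zeta_i\times\prod_{i\notin J}h_i^2\in CH^{2n}_{|J|}(A),
\]
the products being exterior products. Multiplying $\beta_J$ by $\prod_{i\notin J}pr_i^*h_i$ and pushing forward to $\prod_{i\in J}A_i$ gives $\prod_{i\notin J}\deg(h_i^3)\cdot\prod_{i\in J}\zeta_i$. This is not algebraically trivial, by Theorem \ref{thm:B} applied to the $t_i$ with $i\in J$. So $\beta_J$ is not algebraically trivial, and $\{1,\dots,n\}\subset\Sigma$ for $p=2n$. Since $2n\le3n-1$, Theorem \ref{thm:class} applies to every $I\subset\{1,\dots,n\}\subset\Sigma$.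
\end{proof}

\begin{remark}
Question \ref{q} as posed is thus settled in the negative. Consider the dimension $d$ and codimension $p$ of $X$, over fields as in Theorem \ref{thm:ranges}(2). Theorem \ref{thm:ranges} leaves two cases that are not treated here: curves ($d=1$, $p\ge3$) and codimension $p=3$ (with $d\ge1$). By Theorem \ref{thm:class} they amount exactly to deciding whether classes that are not algebraically trivial exist in $CH^{g-1}_j$, respectively $CH^3_j$, with $j\ge2$, on abelian varieties of the given dimension.
\end{remark}

\begin{thebibliography}{9}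

\bibitem{Jouanolou}
Jouanolou, \emph{Th\'eor\`emes de Bertini et applications}.

\bibitem{Sebastian}
Ronnie Sebastian, \emph{Smash nilpotent cycles on products of curves}, arXiv:1207.7344 (2012).

\end{thebibliography}

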